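
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem*{conjecture}{Conjecture}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Homogeneity and Hausdorff dimension for measured laminations without one-sided leaves}


\begin{abstract}
Let $S$ be a nonorientable hyperbolic surface of finite type and let $\mathcal{ML}^+(S)$ be the closed cone of measured laminations without closed one-sided leaves. A conjecture of Gendulphe asserts that, outside low-complexity exceptions, there is up to scaling a unique ergodic $\mathrm{Map}(S)$-invariant Radon measure with support $\mathcal{ML}^+(S)$, and that its degree of homogeneity is the Hausdorff dimension of $\mathcal{ML}^+(S)$. We disprove this for the projective plane with three punctures. There the measure exists, is unique and is homogeneous, but its degree $\delta_*\in(2,3)$ satisfies $\delta_*<\dim_H\mathcal{ML}^+(S)\le\frac{3+\delta_*}{2}<3$.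 We also classify all ergodic invariant Radon measures on $\mathcal{ML}^+(S)$ for this surface.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $S$ be a nonorientable surface of finite type that admits a complete hyperbolic metric of finite area, let $\mathrm{Map}(S)$ be its mapping class group (isotopy classes of all homeomorphisms), and let $\mathcal{ML}(S)$ be the space of measured laminations on $S$. The group $\mathrm{Map}(S)$ acts on $\mathcal{ML}(S)$, and $\mathbb R_{>0}$ acts by scaling transverse measures; the two actions commute. A simple closed curve is \emph{one-sided} if its regular neighborhoods are M\"obius bands, and \emph{two-sided} otherwise. The set of laminations with a closed one-sided leaf is open in $\mathcal{ML}(S)$. Its complement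
\[
\mathcal{ML}^+(S)=\{\lambda\in\mathcal{ML}(S):\lambda\text{ has no closed one-sided leaf}\}
\]
is therefore closed; it is invariant under $\mathrm{Map}(S)$ and under scaling. Let $\mathcal{PML}^+(S)$ be its image in the projective space $\mathcal{PML}(S)$. We assume that $\mathcal{PML}^+(S)$ is infinite. This excludes, for instance, the twice-punctured projective plane, where $\mathcal{ML}^+(S)\subset\{0\}$, and the once-punctured Klein bottle, where $\mathcal{ML}^+(S)$ is a single ray.

Two numbers describe the size of an invariant cone such as $\mathcal{ML}^+(S)$. One is its Hausdorff dimension, computed with any Euclidean norm in any train-track chart; the transition maps between charts are piecewise linear, hence Lipschitz, so the choice does not matter. The other is the degree of an invariant measure: a measure $\mu$ is \emph{$\delta$-homogeneous} if $\mu(tA)=t^\delta\mu(A)$ for every Borel set $A$ and every $t>0$. Throughout, ``Radon'' means finite on compact subsets of $\mathcal{ML}(S)$, a space that contains the empty lamination $0$. An invariant measure is \emph{ergodic} if it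 is nonzero and every invariant Borel set is null or has null complement. According to the following conjecture the two numbers agree.

\begin{conjecture}[Gendulphe \cite{gendulphe}]
There exists a unique (up to scaling) ergodic $\mathrm{Map}(S)$-invariant Radon measure whose support is $\mathcal{ML}^+(S)$; it is $\delta$-homogeneous, where $\delta$ is the Hausdorff dimension of $\mathcal{ML}^+(S)$.
\end{conjecture}

The guess about $\delta$ is natural. Lebesgue measure on a $d$-dimensional cone is $d$-homogeneous and is preserved by linear maps of determinant $\pm1$. More generally, on any cone in $\mathbb R^d$ the $s$-dimensional Hausdorff measure satisfies $\mathcal H^s(tA)=t^s\mathcal H^s(A)$, so an invariant measure that looks like Hausdorff measure must have the dimension as its degree. What speaks against the guess is that mapping classes act in charts by unimodular maps and not by isometries. Such maps preserve volume, but in general they distort $\mathcal H^s$ when $s$ is not the full dimension.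

\subsection{Results}

Let $N_{1,3}$ be the projective plane with three punctures; $\chi(N_{1,3})=-2$ and $\mathcal{ML}(N_{1,3})$ has dimension $3$. The set $\mathcal{PML}^+(N_{1,3})$ is infinite (Proposition~\ref{prop:gasket}).

\begin{theoremA}
Let $S=N_{1,3}$. Let $\mu\neq0$ be a $\mathrm{Map}(S)$-invariant Radon measure on $\mathcal{ML}^+(S)$ that is $\delta$-homogeneous for some $\delta>0$. Assume that $\mu$ is ergodic, or more generally that it gives measure zero to the set of positively weighted two-sided simple closed curves. Then $\delta<3$ and $\delta<\dim_H\mathcal{ML}^+(S)$.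
\end{theoremA}

The conjecture asserts the existence of an ergodic invariant Radon measure that is $\delta$-homogeneous with $\delta=\dim_H\mathcal{ML}^+(S)$, a positive number because $\mathcal{ML}^+(S)$ contains rays. By Theorem~A there is no such measure on $N_{1,3}$, so \emph{the conjecture is false}. The next theorem shows that only the value of the degree is wrong for this surface.

\begin{theoremB}
Let $S=N_{1,3}$. There is $\delta_*\in(2,3)$ with
\[
\delta_*<\dim_H\mathcal{ML}^+(S)\le\tfrac{3+\delta_*}{2}<3,
\]
and a $\delta_*$-homogeneous ergodic invariant Radon measure $\mu_*$ with support $\mathcal{ML}^+(S)$, such that every ergodic $\mathrm{Map}(S)$-invariant Radon measure on $\mathcal{ML}^+(S)$ (no homogeneity assumed) is a multiple of exactly one of the following: $\mu_*$; the counting measure on $\{tc: c\text{ a two-sided simple closed geodesic}\}$ for some $t>0$, which is a single orbit; the Dirac mass at $0$. In particular $\mu_*$ is, up to scaling, the unique ergodic invariant Radon measure with support $\mathcal{ML}^+(S)$.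
\end{theoremB}

Sections \ref{sec:chart}--\ref{sec:A} contain the proof of Theorem~A, hence the disproof; Sections \ref{sec:existence}--\ref{sec:uniqueness} prove Theorem~B.

\subsection{Why the two numbers differ}\label{subsec:idea}

In Section~\ref{sec:chart} we show that $\mathcal{ML}^+(N_{1,3})$ is the union of two copies of a cone $X\subset\mathbb R^3_{\ge0}$ satisfying $X=A_1X\cup A_2X\cup A_3X$, where
\[
A_1(a,b,c)=(a+b+c,b,c)
\]
and $A_2,A_3$ are its analogues. Each $A_i$ is the action of a mapping class. Write $|x|=\sum_i|x_i|$ and let $\Sigma$ be the triangle $\{x\in\mathbb R^3_{\ge0}:|x|=1\}$. The section $X\cap\Sigma$ is a gasket: one removes from $\Sigma$ a middle triangle, then the corresponding middle triangles from the three remaining ones, and so on, always projectively. A product $\gamma$ of the $A_i$ gives a small triangle $\gamma\Sigma$. For suitable $\gamma$, all columns of $\gamma$ have comparable size, and then in terms of the norm $\|\gamma\|$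
\[
\operatorname{area}(\gamma\Sigma)\asymp\|\gamma\|^{-3},\qquad
\nu(\gamma\Sigma)\asymp\|\gamma\|^{-\delta},\qquad
\operatorname{diam}(\gamma\Sigma)\le 7\|\gamma\|^{-1},
\]
where $\nu$ is the angular part of a $\delta$-homogeneous invariant measure. The first relation comes from $\det\gamma=1$, the second from invariance together with homogeneity.

Degree compares mass with norm, whereas dimension compares mass with diameter. Suppose first that we only use $\|\gamma\|\lesssim1/r$ for the triangles of diameter about $r$. Those meeting a ball of radius $r$ have disjoint interiors and total area $O(r^2)$, and each has mass $\asymp\operatorname{area}\cdot\|\gamma\|^{3-\delta}\lesssim \operatorname{area}\cdot r^{\delta-3}$. So the ball has mass $\lesssim r^{\delta-1}$. This suggests that the gasket has dimension at least $\delta-1$ and the cone dimension at least $\delta$. The estimate wastes nothing only if the triangles are as long as possible, $\operatorname{diam}\asymp1/\|\gamma\|$. Such triangles exist, but others are much shorter (Example~\ref{ex:extremes} works out both extremes by hand).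 In the proof of Theorem~A we construct a finite subsystem of the gasket in which every step shortens the triangles, relative to $1/\|\gamma\|$, by a definite factor. In this subsystem $\|\gamma\|$ is smaller than $1/r$ by a factor that is a positive power of $r$. Because $\delta<3$, this gain improves the exponent of the ball estimate; the mass lost by passing to the subsystem turns out to be smaller than the gain.

\subsection{Conventions and standard facts}

An invertible nonnegative matrix $\gamma$ acts on $\Sigma$ by $x\mapsto\widehat{\gamma x}$, where $\hat x=x/|x|$; we write $\gamma E$ for images both in $\Sigma$ and in cones. The operator norm for $|\cdot|$ is $\|\gamma\|=\max_j|\gamma e_j|$; it is submultiplicative and $|\gamma u|\le\|\gamma\|$ on $\Sigma$. We put $\Delta=\mathbb R^3_{\ge0}$. The letters $C,c$ denote positive constants that may change from line to line.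

We use the following facts about $\mathcal{ML}(S)$.

\emph{Intersection numbers.} For every closed curve $c$ the function $\lambda\mapsto i(\lambda,c)$ is continuous and homogeneous. For a one-sided simple closed curve $\kappa$ we set $i(\lambda,\kappa)=\frac12i(\lambda,\kappa^2)$, where $\kappa^2$ is represented by the boundary of a M\"obius band around $\kappa$. If $i(\lambda,\kappa)=0$, no leaf of $\lambda$ crosses $\kappa$, and $c\kappa+\lambda$ is a measured lamination for $c\ge0$, depending continuously on $c$ and on such $\lambda$.

\emph{Multicurves.} An integral multicurve is a sum $\sum m_jc_j$ with positive integers $m_j$ and disjoint, pairwise nonhomotopic simple closed curves $c_j$, none of which is null-homotopic, peripheral, or the boundary of a M\"obius band. Weight $m$ on a two-sided curve is drawn as $m$ parallel copies, weight $m$ on a one-sided curve as $m$ strands in a M\"obius band around it. Thus the boundary of a M\"obius band counts as twice its core. Positive rational multiples of integral multicurves are dense in $\mathcal{ML}(S)$.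

\emph{Train tracks.} A nonnegative weight $w$ on the branches of a train track that satisfies the switch conditions defines a measured lamination $\lambda_w$, continuously and homogeneously in $w$; for integral $w$ it is the carried multicurve with weight $w$.

\emph{Length.} Fix a hyperbolic metric. Length $\ell$ extends to a continuous homogeneous function on $\mathcal{ML}(S)$, positive away from $0$; the sets $\{\ell\le T\}$ are compact, and only finitely many simple closed geodesics have length at most $T$.

\section{A chart and three half twists}\label{sec:chart}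

From now on $S=N_{1,3}$. The goal of this section is the description of $\mathcal{ML}^+(S)$ in Proposition~\ref{prop:gasket}.

\subsection{The disc model}

The projective plane is the closed disc $\mathbb D$ with $\zeta\sim-\zeta$ on $\partial\mathbb D$. Mark six equidistant boundary points, forming three antipodal pairs; these are the three punctures. Let $s_1,\dots,s_6$ be the open boundary arcs between them in cyclic order, so $s_{i+3}=-s_i$ (indices mod $6$), and let $v_{i,i+1}$ be the vertex between $s_i$ and $s_{i+1}$. For $i=1,2,3$ let $a_i$ be the ideal arc of $S$ that is the image of $s_i$; its two ends are at different punctures. A closed curve transverse to the $a_i$ is one-sided if and only if it crosses $\partial\mathbb D$ an odd number of times.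

Cutting $S$ along $a_1,a_2,a_3$ gives a disc. Hence $\pi_1(S)$ is free on $x_1,x_2,x_3$, where leaving $\mathbb D$ through $s_i$ reads $x_i$ and leaving through $s_{i+3}$ reads $x_i^{-1}$ ($i\le3$). The cyclic word of a closed curve transverse to the $a_i$ is cyclically reduced if and only if no arc of the curve in $\mathbb D$ has both ends on the same side $s_j$. Such a curve, if it meets $\bigcup a_i$, is homotopically nontrivial and crosses each $a_i$ the minimal number of times in its homotopy class. Moreover its cyclic word determines, for each of its arcs in $\mathbb D$, which two sides the arc joins.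

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.98]
\draw (0,0) circle (3);
\foreach \a in {30,90,150,210,270,330} \fill[white,draw=black] (\a:3) circle (2.2pt);
\node at (30:3.45) {$v_{12}$};
\node at (90:3.35) {$v_{23}$};
\node at (150:3.45) {$v_{34}$};
\node at (210:3.45) {$v_{45}$};
\node at (270:3.35) {$v_{56}$};
\node at (330:3.45) {$v_{61}$};
\node at (0:3.3) {$s_1$};
\node at (60:3.3) {$s_2$};
\node at (120:3.3) {$s_3$};
\node at (180:3.3) {$s_4$};
\node at (240:3.3) {$s_5$};
\node at (300:3.3) {$s_6$};
\draw[thick] (3,0)--(0.78,-0.45)--(-0.78,-0.45)--(-3,0);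
\draw[thick] (1.5,2.6)--(0,0.9)--(-0.78,-0.45)--(-1.5,-2.6);
\draw[thick] (-1.5,2.6)--(0,0.9)--(0.78,-0.45)--(1.5,-2.6);
\node at (0,0) {$T_0$};
\node at (0,-0.68) {$d_1$};
\node at (-0.68,0.38) {$d_2$};
\node at (0.70,0.38) {$d_3$};
\node at (2.05,0.10) {$o_1$};
\node at (-2.05,0.10) {$o_1$};
\node at (1.1,1.75) {$o_2$};
\node at (-1.1,1.75) {$o_3$};
\node at (-1.42,-1.7) {$o_2$};
\node at (1.42,-1.7) {$o_3$};
\node at (30:2.35) {$Q_3$};
\node at (90:2.3) {$Q_1$};
\node at (150:2.35) {$Q_2$};
\node at (210:2.35) {$Q_3$};
\node at (270:2.3) {$Q_1$};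
\node at (330:2.35) {$Q_2$};
\begin{scope}[xshift=7.2cm]
\draw (0,0) circle (1.6);
\draw[dashed] (0,-1.6)--(0,1.6);
\fill[white,draw=black] (-0.65,0) circle (2.2pt);
\fill[white,draw=black] (0.65,0) circle (2.2pt);
\draw[very thick] (0,-1.6) .. controls (-1.9,-1.1) and (-1.3,1.3) .. (-0.25,1.0) .. controls (0.1,0.85) and (-0.1,-0.85) .. (0.25,-1.0) .. controls (1.3,-1.3) and (1.9,1.1) .. (0,1.6);
\fill (0,-1.6) circle (1.6pt);
\fill (0,1.6) circle (1.6pt);
\fill (-1.6,0) circle (1.6pt);
\fill (1.6,0) circle (1.6pt);
\node at (0,-1.95) {$p_{13}$};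
\node at (0,1.95) {$p_{12}$};
\node at (-2.0,0) {$p_{23}$};
\node at (2.0,0) {$p_{23}$};
\node at (-1.4,-1.3) {$o_3$};
\node at (-1.4,1.3) {$d_2$};
\node at (1.4,-1.3) {$d_3$};
\node at (1.4,1.3) {$o_2$};
\end{scope}
\end{tikzpicture}
\caption{Left: the disc $\mathbb D$ with antipodal boundary points identified; the six vertices give three punctures. The three arcs close up to one-sided curves $\kappa_1,\kappa_2,\kappa_3$ and bound a central triangle $T_0$ with inner edges $d_i\subset\kappa_i$; the outer edge $o_i$ is the rest of $\kappa_i$. The crossings are $p_{23}$ (top), $p_{12}$ (left), $p_{13}$ (right). Right: the twice-punctured disc $E=Q_2\cup o_1\cup Q_3$ with its diameter $o_1$ (dashed) and the image $o_1'$ of $o_1$ under the half twist $\psi_1$ (bold).}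
\label{fig:model}
\end{figure}

For $i=1,2,3$ let $k_i\subset\mathbb D$ be an arc from a point $m_i\in s_i$ to $-m_i\in s_{i+3}$; it closes up to a one-sided simple closed curve $\kappa_i$ in $S$. We arrange that the $k_i$ cross pairwise once, at distinct points $p_{12},p_{13},p_{23}$, as in Figure~\ref{fig:model}: $k_1$ from $s_1$ meets $k_3$, then $k_2$; $k_3$ from $s_3$ meets $k_2$, then $k_1$; $k_2$ from $s_5$ meets $k_1$, then $k_3$. The configuration can be chosen invariant under the rotation $\varphi$ of $\mathbb D$ by $2\pi/3$, which descends to $S$ and permutes $\kappa_1\to\kappa_3\to\kappa_2\to\kappa_1$. Let $d_1=[p_{12}p_{13}]\subset k_1$, $d_2=[p_{12}p_{23}]\subset k_2$, $d_3=[p_{13}p_{23}]\subset k_3$, and let $o_i=\kappa_i\setminus d_i$, an arc that crosses $\partial\mathbb D$ once.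

The complement of $\bigcup\kappa_i$ consists of the triangle $T_0$ bounded by $d_1,d_2,d_3$ and three once-punctured triangles:
\begin{align*}
Q_3&\ (\text{around }v_{12}\sim v_{45}),\text{ bounded by }d_3,o_1,o_2;\\
Q_2&\ (\text{around }v_{34}\sim v_{61}),\text{ bounded by }d_2,o_1,o_3;\\
Q_1&\ (\text{around }v_{23}\sim v_{56}),\text{ bounded by }d_1,o_2,o_3.
\end{align*}
The cyclic orders of branches and (in brackets) sectors at the crossings are
\begin{equation}\label{eq:cyclic}
\begin{aligned}
p_{13}&:\ o_1\,[Q_3]\,d_3\,[T_0]\,d_1\,[Q_1]\,o_3\,[Q_2];\\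
p_{12}&:\ o_1\,[Q_2]\,d_2\,[T_0]\,d_1\,[Q_1]\,o_2\,[Q_3];\\
p_{23}&:\ o_2\,[Q_3]\,d_3\,[T_0]\,d_2\,[Q_2]\,o_3\,[Q_1].
\end{aligned}
\end{equation}

\subsection{The train track}

Smooth $\bigcup\kappa_i$ at each crossing so that the two $o$-branches lie on one side of the switch and the two $d$-branches on the other. By \eqref{eq:cyclic} the complementary regions become a trigon $T_0$ and three once-punctured monogons: the cusps of $Q_3,Q_2,Q_1$ are at $p_{12},p_{13},p_{23}$, and all other corners of the $Q_i$, which lie between an $o$-branch and a $d$-branch, are smooth. So we obtain a train track $\tau_0$. Using the names of branches for their weights, the switch conditions are $d_i+d_j=o_i+o_j$ for $i\ne j$. They say that the three numbers $o_i-d_i$ have pairwise sums zero, so $d_i=o_i$. The weights thus form the cone $W=\mathbb R^3_{\ge0}$, where $w_i$ is the common weight of $d_i$ and $o_i$, and $\lambda_{e_i}=\kappa_i$.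

For a multicurve $\lambda$ let $i(\lambda,a_i)$ be the minimal number of crossings with the ideal arc $a_i$. The proof of the next lemma shows that this number extends to a continuous homogeneous function on $\mathcal{ML}(S)$, so it can be used as a coordinate.

\begin{lemma}\label{lem:chart}
The map $w\mapsto\lambda_w$ is a homeomorphism from $W$ onto a closed subset of $\mathcal{ML}(S)$, and the interior of $W$ has open image. Moreover $i(\lambda_w,a_i)=w_i$.
\end{lemma}

\begin{proof}
Inside $\mathbb D$, the two $o$-branches at $p_{13}$ run to $s_1$ and $s_6$, those at $p_{23}$ to $s_2$ and $s_3$, those at $p_{12}$ to $s_4$ and $s_5$. A carried strand that enters through one of the \emph{merged sides} $s_6\cup s_1$, $s_2\cup s_3$, $s_4\cup s_5$ must run along one $d$-branch to another switch and then leave along an $o$-branch. So every carried strand in $\mathbb D$ joins two different merged sides. In particular it joins distinct sides $s_j$, so carried closed curves are essential and cross each $a_i$ minimally.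

They are also not peripheral. In reduced form a simple curve around a puncture consists of the two corner arcs at $v_{12},v_{45}$, or at $v_{23},v_{56}$, or at $v_{34},v_{61}$. Each pair contains a corner arc at $v_{61}$, $v_{23}$ or $v_{45}$, which joins a merged side to itself. Hence for integral $w$ the carried curves form a multicurve with $i(\lambda_w,a_i)=w_i$.

To extend $i(\cdot,a_i)$, let $b_i$ be the boundary of a neighborhood of $a_i$ and its two end punctures. This neighborhood is a twice-punctured disc. An essential simple arc in it with ends on $b_i$ separates the punctures and, after an isotopy, crosses $a_i$ exactly once. So $i(\cdot,a_i)=\frac12i(\cdot,b_i)$ on multicurves, and the right side is continuous and homogeneous on $\mathcal{ML}(S)$. By homogeneity and continuity $i(\lambda_w,a_i)=w_i$ for all $w\in W$. So the map is injective with continuous inverse. If $\lambda_{w^{(n)}}\to\lambda$, then $w^{(n)}$ converges to some $w$ and $\lambda=\lambda_w$; so the image is closed. Finally $\mathcal{ML}(S)$ is a manifold of dimension $3$, and invariance of domain applies to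 the interior.
\end{proof}

We identify $W$ with its image; it is a train-track chart.

\subsection{The half twists}

\begin{lemma}\label{lem:twist}
There are mapping classes $\psi_1,\psi_2,\psi_3$ with $\psi_i\lambda_w=\lambda_{B_iw}$ for $w\in W$, where $B_iw=w+w_i\sum_{j\ne i}e_j$.
\end{lemma}

\begin{proof}
Because $\varphi$ preserves $\tau_0$ and permutes the $\kappa_i$ cyclically, it suffices to construct $\psi_1$ and conjugate by $\varphi$. Let $E=Q_2\cup o_1\cup Q_3$, a component of $S\setminus(\kappa_2\cup\kappa_3)$. It is an open disc with two punctures. Its boundary cycle is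
\[
p_{13}\xrightarrow{d_3}p_{23}\xrightarrow{o_2}p_{12}\xrightarrow{d_2}p_{23}\xrightarrow{o_3}p_{13},
\]
and $o_1$ is a diameter from $p_{13}$ to $p_{12}$ that separates the two punctures. Let $\psi_1$ be a half twist supported in a compact part of $E$ that exchanges the punctures. Draw $o_1$ vertically with $p_{13}$ at the bottom, $Q_2$ on the left and $Q_3$ on the right (Figure~\ref{fig:model}, right). A half twist rotates an inner disc by $\pi$. The image of the diameter goes up along one side to the top of the inner disc, down through the middle, and up along the other side. Choose the direction for which the first side is the left one. Then $o_1$ becomes, up to isotopy fixing its endpoints, an embedded arc $o_1'$ that starts at $p_{13}$, runs inside $Q_2$ parallel to $o_3$ and $d_2$ to $p_{12}$, goes back along $o_1$ to $p_{13}$, and then runs inside $Q_3$ parallel to $d_3$ and $o_2$ to its end $p_{12}$.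

The turns of $o_1'$ are $o_3\to d_2$ at $p_{23}$ and $d_2\to o_1$ at $p_{12}$, both in the sector of $Q_2$, and $o_1\to d_3$ at $p_{13}$ and $d_3\to o_2$ at $p_{23}$, both in the sector of $Q_3$. By \eqref{eq:cyclic} all of them pass between an $o$-branch and an adjacent $d$-branch, so they are smooth corners. At its ends $o_1'$ leaves along $o_3$ and arrives along $o_2$, that is, on the $o$-side, as $o_1$ does. The other branches are unchanged, and $o_1'$, being embedded with interior in $E$, meets them only at its endpoints. Hence $\psi_1(\tau_0)$ can be isotoped into a fibered neighborhood of $\tau_0$ transversely to the ties. It is carried by $\tau_0$ with $o_1\mapsto o_3d_2o_1d_3o_2$. Counting passages, $o_1$ and $d_1$ receive weight $w_1$, while $o_2,d_2$ receive $w_2+w_1$ and $o_3,d_3$ receive $w_3+w_1$.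
\end{proof}

\subsection{One-sided leaves}

\begin{lemma}\label{lem:onesided}
If $w\in W$ and $w_1>w_2+w_3$, then $\kappa_1$ is a leaf of $\lambda_w$; in particular $\lambda_w\notin\mathcal{ML}^+(S)$. The same holds for the other indices.
\end{lemma}

\begin{proof}
Put $c=w_1-w_2-w_3$ and $w''=(w_2+w_3,w_2,w_3)$. First let $w$ be integral. We follow strands through a fibered neighborhood. By \eqref{eq:cyclic}, across $p_{13}$ the order from the $Q_3$-side is $o_1,o_3$ on one side of the switch and $d_3,d_1$ on the other; across $p_{12}$ the order from the $Q_2$-side is $o_1,o_2$ and $d_2,d_1$. Take the strand in $o_1$ at distance $w_3+j-\frac12$ from the $Q_3$-side, $1\le j\le c$. At $p_{13}$ the first $w_3$ units belong to $d_3$, so the strand enters $d_1$ at distance $j-\frac12$ from the $T_0$-side. At $p_{12}$ it is at distance $w_2+j-\frac12<w_1$ from the $Q_2$-side, so it continues into $o_1$, at distance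
\[
w_1-w_2-j+\tfrac12=w_3+(c+1-j)-\tfrac12
\]
from the $Q_3$-side. So these $c$ strands close up among themselves, with $j$ and $c+1-j$ exchanged: they are $c$ strands in a M\"obius band around $\kappa_1$. The other strands are disjoint from this band and have weight $w''$. Thus $i(\lambda_{w''},\kappa_1)=0$ and $\lambda_w=c\kappa_1+\lambda_{w''}$. By homogeneity this holds for rational $w$. By continuity $i(\lambda_{w''},\kappa_1)=0$ for all real $w_2,w_3\ge0$, and then $\lambda_w=c\kappa_1+\lambda_{w''}$ for all real $w$ with $w_1>w_2+w_3$. As $c>0$, $\kappa_1$ is a leaf. The other indices follow by applying $\varphi$.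
\end{proof}

\subsection{Two charts cover everything}

Let $\iota$ be the mapping class induced by $\zeta\mapsto-\zeta$ on $\mathbb D$.

\begin{lemma}\label{lem:cover}
$\mathcal{ML}(S)=W\cup\iota W$.
\end{lemma}

\begin{proof}
The set $W\cup\iota W$ is closed and invariant under scaling, so it suffices to show that it contains every integral multicurve $\lambda=\sum m_jc_j$. Put $\lambda$ (drawn with its strands) in minimal position with the $a_i$. Then $\lambda\cap\mathbb D$ consists of disjoint arcs joining distinct sides. Let $n_{ij}=n_{ji}$ be the number of arcs between $s_i$ and $s_j$ and $y_i=\sum_jn_{ij}$; then $y_i=y_{i+3}$. Call the corner $v_{i,i+1}$ \emph{used} if $n_{i,i+1}>0$. A corner arc cuts off a region in which all other arcs also join $s_i$ to $s_{i+1}$. Hence at a used corner the points of $\lambda$ on $s_i$ and $s_{i+1}$ nearest to $v_{i,i+1}$ are joined by an arc.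

\emph{Opposite corners are not both used.} If, say, $n_{12},n_{45}>0$, the innermost corner arcs at $v_{12}$ and $v_{45}=-v_{12}$ have the same endpoints in $S$ and close up to a peripheral curve. But every component of the drawing is homotopic to some $c_j$ or, for one-sided $c_j$, to $c_j^2$. The $c_j$ are not peripheral, and $c_j^2$ is not because the reduced peripheral words consist of two letters with different indices and so are not squares. This is a contradiction.

\emph{Adjacent corners are not both used.} By rotating indices suppose $n_{12},n_{23}>0$; then $n_{45}=n_{56}=0$ by the previous step. The equations $y_1=y_4$, $y_2=y_5$, $y_3=y_6$ read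
\begin{align*}
n_{12}+n_{13}+n_{15}+n_{16}&=n_{24}+n_{34}+n_{46},\\
n_{12}+n_{23}+n_{24}+n_{26}&=n_{15}+n_{35},\\
n_{13}+n_{23}+n_{34}+n_{35}&=n_{16}+n_{26}+n_{46}.
\end{align*}
Adding the first and third gives $n_{12}+2n_{13}+n_{23}+(n_{15}+n_{35})=n_{24}+n_{26}+2n_{46}$. Inserting the second yields $n_{46}=n_{12}+n_{13}+n_{23}>0$. But an arc from $s_4$ to $s_6$ separates $s_5$ from $s_1,s_2,s_3$, so $n_{15}=n_{35}=0$. This contradicts the second equation, whose left side is positive.

So the used corners lie in $\{v_{12},v_{34},v_{56}\}$ or in $\{v_{23},v_{45},v_{61}\}$. In the first case all arcs join different ones of the merged sides $s_6\cup s_1$, $s_2\cup s_3$, $s_4\cup s_5$. A system of disjoint arcs joining different sides of a triangle is determined by the numbers of endpoints on the sides, here by $(y_1,y_2,y_3)$. The multicurve carried by $\tau_0$ with weight $y$ has the same numbers, so $\lambda=\lambda_y\in W$. The second case is the image of the first under $\iota$, which sends $s_i$ to $s_{i+3}$.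
\end{proof}

\subsection{The gasket}

By Lemma~\ref{lem:onesided} laminations in $\mathcal{ML}^+(S)\cap W$ have weights satisfying the three triangle inequalities. These are parametrized by $\Delta$ through
\[
M(a,b,c)=(b+c,a+c,a+b),\qquad M\Delta=\{w\in W:w_i\le w_j+w_k\text{ for }\{i,j,k\}=\{1,2,3\}\}.
\]
For $u\in\Delta$ put $\Lambda(u)=\lambda_{Mu}$. Let
\[
A_1(a,b,c)=(a+b+c,b,c),\quad A_2(a,b,c)=(a,a+b+c,c),\quad A_3(a,b,c)=(a,b,a+b+c),
\]
and
\[
X=\{u\in\Delta:\Lambda(u)\in\mathcal{ML}^+(S)\}.
\]
For a word $\gamma=A_{i_1}\cdots A_{i_n}$ put $\psi_\gamma=\psi_{i_1}\cdots\psi_{i_n}$.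

\begin{proposition}\label{prop:gasket}
\begin{enumerate}
\item[(a)] $\psi_\gamma\Lambda(u)=\Lambda(\gamma u)$ for all words $\gamma$ and $u\in\Delta$.
\item[(b)] $X$ is a closed cone and $X=A_1X\cup A_2X\cup A_3X$.
\item[(c)] $\mathcal{ML}^+(S)=\Lambda(X)\cup\iota\Lambda(X)$.
\item[(d)] $c_i:=\Lambda(e_i)$ is a two-sided simple closed curve, and $\varphi$ permutes $c_1,c_2,c_3$. Hence $\gamma e_i\in X$ for all words $\gamma$, and limits of rays $\mathbb R_{\ge0}\gamma_ne_i$ lie in $X$. In particular $\mathcal{PML}^+(S)$ is infinite.
\end{enumerate}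
\end{proposition}

\begin{proof}
(a) Both $MA_1$ and $B_1M$ send $(a,b,c)$ to $(b+c,a+b+2c,a+2b+c)$; by symmetry $MA_i=B_iM$ for all $i$. Apply Lemma~\ref{lem:twist}.

(b) $X$ is closed because $\mathcal{ML}^+(S)$ is, and $A_iX\subset X$ because $\psi_i$ preserves $\mathcal{ML}^+(S)$. Let $u\in X$, and let $w_i$ be a minimal coordinate of $w=Mu$. Then $w'=w-w_i\sum_{j\ne i}e_j\in W$ satisfies $B_iw'=w$, so $\lambda_{w'}=\psi_i^{-1}\lambda_w\in\mathcal{ML}^+(S)$. By Lemma~\ref{lem:onesided}, $w'\in M\Delta$, say $w'=Mu'$. Then $u'\in X$ and $MA_iu'=B_iMu'=w=Mu$, so $u=A_iu'$.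

(c) Lemma~\ref{lem:onesided} gives $\mathcal{ML}^+(S)\cap W=\Lambda(X)$. As $\iota$ preserves $\mathcal{ML}^+(S)$, Lemma~\ref{lem:cover} gives the claim.

(d) $\Lambda(e_1)=\lambda_{(0,1,1)}$ is the closed curve $o_2\to d_3\to o_3\to d_2\to o_2$. It crosses $a_2$ and $a_3$ once each and is therefore two-sided. Its reduced word contains $x_2^{\pm1}$ exactly once, so it is not a proper power and does not bound a M\"obius band. Thus $e_1\in X$. The rotation $\varphi$ permutes the weights $(0,1,1),(1,0,1),(1,1,0)$. The next claim follows from (a) and (b), and the rays through $A_1^ne_2=(n,1,0)$ are pairwise different.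
\end{proof}

Let $\Gamma$ be the semigroup with identity generated by $A_1,A_2,A_3$; the problem has become one about $\Gamma$ acting on $\Sigma$.

\section{Codes, blocks, and the shape of triangles}\label{sec:codes}

\subsection{Codes}

We have $A_i\Delta=\{u\in\Delta:u_i\ge u_j+u_k\}$. For $i\ne j$, the intersection $A_i\Delta\cap A_j\Delta$ is the ray through $e_i+e_j=A_ie_j=A_je_i$. All three $A_i\Delta$ are disjoint from the open \emph{hole} $H=\{u\in\Delta:u_i<u_j+u_k\ \text{for all }i\}$, whose section is the open triangle with vertices in the directions $e_1+e_2,e_2+e_3,e_1+e_3$. The semigroup $\Gamma$ is free: a nonempty word $\gamma$ has $\gamma\Delta\subset A_i\Delta\ne\Delta$ for its first letter $A_i$, and for words with different first letters the images of $\Delta$, which have nonempty interior, meet at most in a ray. So we do not distinguish words from matrices.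

A \emph{code} of $x\in X\setminus\{0\}$ is a sequence $i_1i_2\dots$ with $x\in A_{i_1}\cdots A_{i_n}X$ for all $n$; the points $(A_{i_1}\cdots A_{i_n})^{-1}x$ are the \emph{remainders}. By Proposition~\ref{prop:gasket}(b) every nonzero $x\in X$ has a code. Ambiguity comes from the set of vertex rays
\[
\mathcal V=\bigcup_{\gamma\in\Gamma,\,i}\mathbb R_{\ge0}\,\gamma e_i ,
\]
which is contained in $X$ by Proposition~\ref{prop:gasket}(d).

\begin{lemma}\label{lem:codes}
\begin{enumerate}
\item[(a)] If neither of the words $\gamma,\gamma'$ is a prefix of the other, then $\gamma\Delta\cap\gamma'\Delta\subset\mathcal V$.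
\item[(b)] For $y\in\Delta$: $A_iy\in\mathcal V$ if and only if $y\in\mathcal V$.
\item[(c)] Each $x\in X\setminus\mathcal V$ has exactly one code, its remainders lie in $X\setminus\mathcal V$, and the code of $A_ix$ is $i$ followed by the code of $x$.
\item[(d)] Every nonzero $x\in X$ has at most two codes.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\gamma=\alpha A_i\beta$, $\gamma'=\alpha A_j\beta'$ with $i\ne j$. The intersection lies in $\alpha(A_i\Delta\cap A_j\Delta)=\mathbb R_{\ge0}\alpha A_ie_j$.

(b) One direction is clear. Let $0\ne A_iy=t\gamma e_j$. If $\gamma$ starts with $A_i$, cancel it. If $\gamma$ starts with $A_k$, $k\ne i$, then $A_iy\in A_i\Delta\cap A_k\Delta=\mathbb R_{\ge0}A_ie_k$, so $y\in\mathbb R e_k$. If $\gamma$ is empty, then $A_iy=te_j$. Since the $i$-th coordinate $|y|$ of $A_iy$ is at least as large as the others, $j=i$ and $y=te_i$.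

(c) Two different codes of $x$ would have different prefixes of the same length, and (a) would give $x\in\mathcal V$. The other claims follow from (b).

(d) A choice arises only if some remainder is on the ray through some $e_i+e_j$. Then the next remainder is on $\mathbb R e_j$ or $\mathbb R e_i$. From there on the code is constant: $e_j\in A_k\Delta$ only for $k=j$, and $A_j^{-1}e_j=e_j$. So there is at most one choice, between two continuations.
\end{proof}

\subsection{Blocks}

To control a triangle $\gamma\Sigma$ by $\|\gamma\|$ alone we need the columns of $\gamma$ to be comparable. This fails for $A_1^n$, whose columns have norms $1,n+1,n+1$. It holds as soon as $\gamma$ ends with a word containing all three letters, in the following form. Let $\mathcal B$ be the set of \emph{blocks}: words $w'A_z$ with $\{x,y,z\}=\{1,2,3\}$ and $w'$ a word in $A_x,A_y$ using both letters. In other words, a block is a shortest prefix containing all three letters, so no block is a prefix of another. Let $\mathcal B^n$ be the set of products of $n$ blocks and $\mathcal B^*=\bigcup_{n\ge0}\mathcal B^n$.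

Let $Y$ be the set of $x\in X\setminus\mathcal V$ whose code contains all three letters infinitely often, and $Y_1=Y\cap\Sigma$. These are Borel sets and $Y$ is invariant under scaling. Codes of points of $Y$ parse uniquely into blocks, so by Lemma~\ref{lem:codes}(c), for each $n$ the sets $\gamma Y$, $\gamma\in\mathcal B^n$, form a partition of $Y$.

\begin{lemma}\label{lem:blocks}
\begin{enumerate}
\item[(i)] For a word $w$ in $A_1,A_2$: $we_3=e_3-e_1-e_2+we_1+we_2$.
\item[(ii)] If $\gamma\in\Gamma$ ends with a block, then $|\gamma e_i|\le2|\gamma e_j|$ for all $i,j$. Hence $\frac12\|\gamma\|\le|\gamma u|\le\|\gamma\|$ for $u\in\Sigma$. The last inequalities hold for all $\gamma\in\mathcal B^*$.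
\item[(iii)] For $\gamma\in\mathcal B^*$ and $\beta\in\mathcal B$: $\|\beta\|\ge3$ and $\|\gamma\beta\|\ge2\|\gamma\|$. So $\|\gamma\|\ge2^n$ for $\gamma\in\mathcal B^n$. Moreover $\|\gamma\gamma'\|\ge\frac12\|\gamma\|\|\gamma'\|$ for $\gamma,\gamma'\in\mathcal B^*$.
\item[(iv)] Let $\omega=\sqrt3/2=\operatorname{area}(\Sigma)$. Then $\operatorname{area}(\gamma\Sigma)\ge\omega\|\gamma\|^{-3}$ for all $\gamma\in\Gamma$, and $\operatorname{area}(\gamma\Sigma)\le8\omega\|\gamma\|^{-3}$ for $\gamma\in\mathcal B^n$, $n\ge1$. Moreover $\sum_{\gamma\in\mathcal B^n}\operatorname{area}(\gamma\Sigma)\le\omega(31/32)^{n-1}$ for $n\ge1$.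
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The vector $e_3-e_1-e_2$ is fixed by $A_1$ and $A_2$.

(ii) By symmetry let the last block be $w'A_3$, and let $p=w'e_1$, $q=w'e_2$. Since both letters occur, $w'$ contains $A_1A_2$ or $A_2A_1$ as a subword. On the plane of the first two coordinates these are $\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&1\\1&2\end{smallmatrix}\right)$, and the remaining factors are entrywise at least the identity. So $p,q\ge e_1+e_2$ entrywise. By (i), $v:=w'e_3=e_3+p+q-e_1-e_2$ satisfies $v\ge p$, $v\ge q$ and $v\ge e_1+e_2+e_3$ entrywise. The columns of $w'A_3$ are $p+v$, $q+v$, $v$; all lie entrywise between $v$ and $2v$. Multiplying from the left by a nonnegative matrix preserves this comparison. Since $|\gamma u|$ is a convex combination of the $|\gamma e_i|$, the second claim follows; for the identity it is trivial.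

(iii) By the proof of (ii) the columns of $\beta$ are $\ge e_1+e_2+e_3$ entrywise, so $\|\beta\|\ge3$ and $|\gamma\beta e_j|\ge\sum_i|\gamma e_i|$. If $\gamma\ne1$, the last sum is at least $(1+\frac12+\frac12)\|\gamma\|$ by (ii); if $\gamma=1$ it is $3$. For the last claim choose $j$ with $|\gamma'e_j|=\|\gamma'\|$ and use (ii) for $\gamma$.

(iv) The triangle with vertices $\hat v_1,\hat v_2,\hat v_3$ has area $\omega|\det(v_1,v_2,v_3)|/\prod|v_i|$, and $\det\gamma=1$. With $|\gamma e_i|\le\|\gamma\|$, and with (ii), this gives the two bounds. For $\gamma\in\mathcal B^n$, $n\ge1$, the image $\gamma H$ of the hole has vertices in the directions $\gamma(e_i+e_j)$, of norm at most $2\|\gamma\|$. As $|\det(e_1+e_2,e_2+e_3,e_1+e_3)|=2$, its section has area at least $2\omega(2\|\gamma\|)^{-3}\ge\frac1{32}\operatorname{area}(\gamma\Sigma)$. The triangles $\gamma\beta\Sigma$, $\beta\in\mathcal B$, lie in $\gamma\Sigma$ outside the image of the hole and have disjoint interiors by Lemma~\ref{lem:codes}(a). So passing from $n$ to $n+1$ multiplies the total area by at most $31/32$; for $n=1$ it is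 at most $\omega$.
\end{proof}

\subsection{Long triangles and round triangles}

\begin{example}\label{ex:extremes}
Let $\gamma=A_1^nA_2A_3\in\mathcal B$ with $n\ge1$. Its columns are
\[
(3n+1,2,1),\qquad(3n,2,1),\qquad(2n,1,1),
\]
so $\|\gamma\|=3n+4$. The third coordinates of the normalized first and third columns differ by
$\frac1{2n+2}-\frac1{3n+4}=\frac{n+2}{(2n+2)(3n+4)}\ge\frac1{2\|\gamma\|}$. So the triangle $\gamma\Sigma$ has length at least $\frac1{2\|\gamma\|}$. Its area is $\asymp\|\gamma\|^{-3}$, so it is very thin: length $\asymp\|\gamma\|^{-1}$ (Lemma~\ref{lem:diam} below gives the upper bound) and width $\asymp\|\gamma\|^{-2}$.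

Now take powers of
\[
\beta_0=A_1A_2A_3=\begin{pmatrix}4&3&2\\2&2&1\\1&1&1\end{pmatrix},
\]
with characteristic polynomial $x^3-7x^2+5x-1$ of discriminant $-44$. Since the discriminant is negative and the determinant is $1$, the eigenvalues are the Perron eigenvalue $\rho>1$ and a complex conjugate pair of modulus $\rho^{-1/2}$. So $\beta_0^mv$ equals a multiple of $\rho^m$ times the Perron eigenvector plus an error $O(\rho^{-m/2})$. After normalization, $\operatorname{diam}(\beta_0^m\Sigma)=O(\rho^{-3m/2})=O(\|\beta_0^m\|^{-3/2})$. As the area is $\asymp\|\beta_0^m\|^{-3}$, length and width of these triangles are comparable: they are round.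
\end{example}

For the long triangles the heuristic of Section~\ref{subsec:idea} gains nothing; for the powers of $\beta_0$ it gains a power of the norm. What we need is robust: each occurrence of the block $\beta_0$, anywhere in a product of blocks, should shorten the triangle by a fixed factor relative to $1/\|\gamma\|$.

\subsection{Contraction}

The diameter of $\gamma\Sigma$ is measured by covectors that vanish at one vertex. For $f=(f_1,f_2,f_3)$ let $\operatorname{osc}(f)=\max f-\min f$. Call $f$ \emph{mixed} if $\min f\le0\le\max f$; then $\|f\|_\infty\le\operatorname{osc}(f)\le2\|f\|_\infty$. Evaluating on $A_ie_j$ gives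
\[
A_i^Tf=f_i(1,1,1)+(f-f_ie_i),
\]
so for mixed $f$ we have $\operatorname{osc}(A_i^Tf)=\operatorname{osc}(f-f_ie_i)\le\operatorname{osc}(f)$: replacing the entry $f_i$ by $0$ cannot enlarge the range.

\begin{lemma}\label{lem:contraction}
There is $\vartheta\in(0,1)$ such that $\operatorname{osc}(\beta_0^Tf)\le\vartheta\operatorname{osc}(f)$ whenever $f$, $A_1^Tf$, $A_2^TA_1^Tf$ and $\beta_0^Tf=A_3^TA_2^TA_1^Tf$ are all mixed.
\end{lemma}

\begin{proof}
The set of such $f$ with $\operatorname{osc}(f)=1$ is compact. So it suffices to exclude $\operatorname{osc}(\beta_0^Tf)=\operatorname{osc}(f)$ for $f\ne0$. Since the oscillation does not increase in any step, equality means that there is no loss in any of the three steps, with letters $1,2,3$ in this order.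

\emph{Claim.} Let $f$ and $g=A_i^Tf$ be mixed with $\operatorname{osc}(g)=\operatorname{osc}(f)$ and $f_i>0$. Then for some labeling $\{i,j,k\}$ of the indices, $f_j\le-f_i$, $f_k\ge f_i$ and $g_k>g_i>0\ge g_j$. Indeed $g_i=f_i>0$, so mixedness of $g$ gives $j\neq i$ with $g_j=f_j+f_i\le0$. Let $k$ be the third index. If $f_k<f_i$, then $\max f=f_i>\max(0,f_k)$ while $\min f<0$ is attained off $i$; replacing $f_i$ by $0$ would lower the maximum and keep the minimum, a loss. So $f_k\ge f_i$ and $g_k=f_k+f_i>g_i$. For $f_i<0$ the mirrored claim holds (apply the claim to $-f$).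

\emph{Case $f_1\ne0$.} Replacing $f$ by $-f$ we may assume $f_1>0$. After step $1$, $g=A_1^Tf$ has a unique maximum at some $k\in\{2,3\}$, $g_1>0$, and $g_j\le0$ for the remaining index $j$. If $k=2$, step $2$ without loss needs another entry $\ge g_2$, which does not exist. If $k=3$ and $g_2<0$, step $2$ without loss needs another entry $\le g_2<0$, but $g_1,g_3>0$. If $k=3$ and $g_2=0$, step $2$ changes nothing, and step $3$ without loss needs another entry $\ge g_3$, which does not exist.

\emph{Case $f_1=0$.} Step $1$ changes nothing. By the claim, a step with letter $i$ applied to a covector whose $i$-th entry is nonzero can be without loss only if the other two entries are nonzero as well. If $f_2\ne0$, step $2$ contradicts $f_1=0$. If $f_2=0$, step $2$ changes nothing, $f_3\ne0$, and step $3$ contradicts $f_1=0$.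
\end{proof}

\begin{lemma}\label{lem:diam}
Let $\gamma\in\mathcal B^n$, $n\ge1$, contain at least $m\ge0$ blocks equal to $\beta_0$. Then
\[
\operatorname{diam}(\gamma\Sigma)\le7\,\vartheta^m/\|\gamma\|.
\]
\end{lemma}

\begin{proof}
Let $\hat x=\widehat{\gamma e_i}$ and $\hat y=\widehat{\gamma e_j}$ be vertices and let $f$ be a covector with $f(\hat x)=0$. If $\gamma=\gamma'\gamma''$ as words, then $\gamma'^Tf$ vanishes on the nonzero nonnegative vector $\gamma''e_i$, so it is mixed. Applying the letters of $\gamma$ one after the other and using Lemma~\ref{lem:contraction} for the blocks $\beta_0$, we get $\operatorname{osc}(\gamma^Tf)\le\vartheta^m\operatorname{osc}(f)\le2\vartheta^m\|f\|_\infty$. As $\gamma^Tf$ is mixed, $|f(\gamma e_j)|\le2\vartheta^m\|f\|_\infty$, and since $|\gamma e_j|\ge\frac12\|\gamma\|$, $|f(\hat y)|\le4\vartheta^m\|f\|_\infty/\|\gamma\|$. Take $f=e_k^*-\hat x_k(1,1,1)$: then $\|f\|_\infty\le1$, $f(\hat x)=0$ and $f(\hat y)=\hat y_k-\hat x_k$. So vertices have distance at most $4\sqrt3\,\vartheta^m/\|\gamma\|$.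
\end{proof}

\section{Invariant measures on the gasket}\label{sec:measures}

For an invariant measure $m$ on $\mathcal{ML}^+(S)$ we also write $m$ for its restriction to $\Lambda(X)$, viewed on $X$. By Proposition~\ref{prop:gasket}(a), $m(\gamma E)=m(E)$ for Borel $E\subset X$ and $\gamma\in\Gamma$. By part (c) and invariance under $\iota$, $m(\mathcal{ML}^+(S))\le2m(X)$, so $m\ne0$ implies $m(X)>0$.

Blocks only describe $Y$, so we first show that nothing else matters. A code that eventually misses the letter $3$ forces the point into the plane where the third coordinate vanishes, up to the action of $\Gamma$. A Radon measure cannot charge this plane off $\mathcal V$: inserting a single letter $3$ produces so many disjoint copies that finiteness of the measure would be violated.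

\begin{lemma}\label{lem:recurrent}
Let $m$ be an invariant Radon measure on $\mathcal{ML}^+(S)$ with $m(\mathcal V)=0$. Then $m(X\setminus Y)=0$.
\end{lemma}

\begin{proof}
Let $x\in X\setminus(\mathcal V\cup Y)$. Then $x=\gamma y$, where the code of $y\in X\setminus\mathcal V$ uses at most two letters, say $1,2$. The third coordinate $c$ of the remainders of $y$ is constant, and each step decreases the sum of the first two coordinates by at least $c$. Hence $c=0$. So $X\setminus(Y\cup\mathcal V)$ is contained in a countable union of sets $\gamma E$, with $E=\{x\in X\setminus\mathcal V:x_3=0\}$, and their analogues for the other coordinates. It suffices to show $m(E)=0$.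

Codes of points of $E$ use only $1,2$, since $A_3\Delta=\{c\ge a+b\}$; remainders stay in $E$. Both letters occur infinitely often, since a tail $111\dots$ forces the remainder $(a,b,0)$ to have $b=0$, that is, to lie in $\mathcal V$, and similarly for $222\dots$. Let $e(T)=m\{x\in E:|x|\le T\}$, which is finite because $m$ is Radon. For a word $w$ in $A_1,A_2$ put $n_w=|w(e_1+e_2)|$.

\emph{Upper bound on a sum.} For $x\in E$ we have $A_3x=x+|x|e_3$, and $|we_3|=n_w-1$ by Lemma~\ref{lem:blocks}(i). So $|wA_3x|\le|wx|+|x||we_3|\le2n_w|x|$. The sets $wA_3E\subset X$ are pairwise disjoint, as $w$ is determined by the position of the only letter $3$ in the code. By invariance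
\[
\sum_we\bigl(T/2n_w\bigr)\le\sum_wm\{z\in wA_3E:|z|\le T\}\le m\{z\in X:|z|\le T\}<\infty .
\]
As $T$ is arbitrary, $\sum_we(T/n_w)<\infty$ for all $T$.

\emph{Conclusion.} Fix $K$. Since $12$ occurs infinitely often in the code of $x\in E$, each $x\in E$ lies in some $wA_1A_2E$ with $w$ of length at least $K$. On $E$ we have $A_1A_2(a,b,0)=(2a+b,a+b,0)\ge(a+b)(e_1+e_2)$ entrywise, so $|wA_1A_2z|\ge n_w|z|$ for $z\in E$. Hence $e(T)\le\sum_{\mathrm{length}(w)\ge K}e(T/n_w)$. The right side is a tail of a convergent series and tends to $0$ as $K\to\infty$.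
\end{proof}

\begin{lemma}\label{lem:polar}
Let $\mu\ne0$ be an invariant Radon measure on $\mathcal{ML}^+(S)$ that is $\delta$-homogeneous, $\delta>0$, with $\mu(\mathcal V)=0$. Put $\nu(E)=\mu\{x\in X:0<|x|\le1,\ \hat x\in E\}$ for Borel $E\subset\Sigma$. Then $\nu$ is a finite measure carried by $Y_1$, $\|\nu\|:=\nu(Y_1)>0$, and in polar coordinates $y=tu$ the measure $\mu$ on $Y$ is $\nu(du)\otimes\delta t^{\delta-1}dt$. Moreover
\begin{equation}\label{eq:conformal}
\nu(\gamma E)=\int_E|\gamma u|^{-\delta}\,d\nu(u)\qquad(E\subset Y_1\text{ Borel},\ \gamma\in\Gamma),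
\end{equation}
and for $\gamma,\beta\in\mathcal B^*$
\begin{equation}\label{eq:gibbs}
\|\gamma\|^{-\delta}\|\nu\|\le\nu(\gamma Y_1)\le2^\delta\|\gamma\|^{-\delta}\|\nu\|,\qquad
\nu(\gamma\beta Y_1)\ge2^{-\delta}\|\beta\|^{-\delta}\nu(\gamma Y_1).
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:recurrent}, $\mu(X\setminus Y)=0$ and $\mu(Y)=\mu(X)>0$. By homogeneity $\mu\{tu\in Y:u\in E,\ 0<t\le T\}=T^\delta\nu(E)$, which gives the product form and $\|\nu\|>0$. By invariance $\nu(\gamma E)=\mu\{y\in Y:\hat y\in E,\ |\gamma y|\le1\}=\mu\{y\in Y:\hat y\in E,\ |y|\le|\gamma\hat y|^{-1}\}$, which is \eqref{eq:conformal}. The first part of \eqref{eq:gibbs} follows with Lemma~\ref{lem:blocks}(ii). The second follows from the first, since $\nu(\gamma\beta Y_1)\ge\|\gamma\beta\|^{-\delta}\|\nu\|\ge\|\gamma\|^{-\delta}\|\beta\|^{-\delta}\|\nu\|$.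
\end{proof}

\section{Proof of Theorem A}\label{sec:A}

Let $\mu$ be as in Theorem~A. By homogeneity and finiteness on compact sets $\mu(\{0\})=0$.

\emph{An ergodic $\mu$ does not charge weighted two-sided curves.} For an interval $I\subset(0,\infty)$ let $Z_I=\{tc:t\in I,\ c\text{ a two-sided simple closed geodesic}\}$. This set is invariant, and $Z_I\cap Z_J=\emptyset$ if $I\cap J=\emptyset$. Since $\mu(Z_{[2^k,2^{k+1})})=2^{k\delta}\mu(Z_{[1,2)})$ for $k\in\mathbb Z$, if one of these numbers is positive, all are, and there are two disjoint invariant sets of positive measure, contradicting ergodicity.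

As $\Lambda(\gamma e_i)=\psi_\gamma c_i$ is a two-sided curve, $\mu(\mathcal V)=0$. So Lemma~\ref{lem:polar} applies; let $\nu$ be the angular measure.

\subsection{The degree is less than three}

If $\delta\ge3$, then by \eqref{eq:gibbs} and Lemma~\ref{lem:blocks}(iv)
\[
\|\nu\|=\sum_{\gamma\in\mathcal B^n}\nu(\gamma Y_1)\le2^\delta\|\nu\|\sum_{\gamma\in\mathcal B^n}\|\gamma\|^{-3}\le2^\delta\|\nu\|\,\omega^{-1}\sum_{\gamma\in\mathcal B^n}\operatorname{area}(\gamma\Sigma)\longrightarrow0\qquad(n\to\infty),
\]
a contradiction. So $\delta<3$.

\subsection{A finite subsystem}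

To prove a ball estimate we would like to follow the heuristic of Section~\ref{subsec:idea} for $\nu$ itself. There are two obstacles. The set $\mathcal B$ is infinite, so when a triangle of diameter $>r$ is subdivided, the norm can jump by an arbitrary factor. Also, $\nu$-typical points see the block $\beta_0$ with positive frequency, but not at controlled places. We therefore replace $\nu$ by a measure built from a finite set $F$ of words, each of which contains many blocks $\beta_0$. Passing to $F$ loses a constant factor in mass at each step. The contraction at each step will beat this loss, provided the number $m_0$ of blocks $\beta_0$ per word is chosen large \emph{after} the loss is known.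

Let $q_0=2^{-\delta}/4$, which will bound the loss, and choose $m_0\ge1$ with
\begin{equation}\label{eq:m0}
\vartheta^{m_0(3-\delta)}\le q_0/2 .
\end{equation}
This is possible since $\delta<3$. Let $p_0=2^{-\delta}\|\beta_0\|^{-\delta}$. By \eqref{eq:gibbs}, whatever the first blocks are, the next block is $\beta_0$ with conditional $\nu$-probability at least $p_0$. Consider $n=m_0\ell$ blocks in $m_0$ windows of length $\ell$. If fewer than $m_0$ of them equal $\beta_0$, some window contains none, so the $\nu$-mass of such points is at most $m_0(1-p_0)^\ell\|\nu\|$. Choose $\ell$ so that this is at most $\frac12\|\nu\|$. Then there is a finite set $F\subset\mathcal B^n$ of words, each containing at least $m_0$ blocks $\beta_0$, with $\sum_{\gamma\in F}\nu(\gamma Y_1)\ge\frac14\|\nu\|$. By \eqref{eq:gibbs}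
\[
Z:=\sum_{\gamma\in F}\|\gamma\|^{-\delta}\ge q_0 .
\]

Give $\gamma\in F$ the probability $q_\gamma=\|\gamma\|^{-\delta}/Z$, and let $\mathbf m$ be the image of the product measure on $F^{\mathbb N}$ under
\[
\pi(\gamma_1,\gamma_2,\dots)=\bigcap_k\gamma_1\cdots\gamma_k\Sigma .
\]
By Lemma~\ref{lem:diam} this is a single point depending continuously on the sequence. It is a limit of the directions of $\gamma_1\cdots\gamma_ke_1$, so the compact set $G=\pi(F^{\mathbb N})$ is contained in $X$ by Proposition~\ref{prop:gasket}(d).

For $\sigma=(\gamma_1,\dots,\gamma_k)$ put $\gamma_\sigma=\gamma_1\cdots\gamma_k$ and $q_\sigma=\prod q_{\gamma_i}$. By submultiplicativity and Lemma~\ref{lem:blocks}(iv)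
\begin{equation}\label{eq:qsigma}
q_\sigma\le q_0^{-k}\prod_i\|\gamma_i\|^{-\delta}\le q_0^{-k}\|\gamma_\sigma\|^{-\delta}\le q_0^{-k}\,\omega^{-1}\operatorname{area}(\gamma_\sigma\Sigma)\,\|\gamma_\sigma\|^{3-\delta}.
\end{equation}

\subsection{The ball estimate}

Let $0<r<1$ and let $x$ be a point of the plane of $\Sigma$. Let $\mathcal T_r$ be the set of those finite sequences $\sigma$ in $F$ for which $\operatorname{diam}\gamma_\sigma\Sigma\le r$, while no proper initial segment of $\sigma$ has this property. The corresponding cylinders partition $F^{\mathbb N}$, and as $\operatorname{diam}\Sigma=\sqrt2>r$, each $\sigma\in\mathcal T_r$ has length $k\ge1$. Let $\sigma'$ be $\sigma$ without its last entry and $K=\max_{\gamma\in F}\|\gamma\|\ge3$. Since $\operatorname{diam}\gamma_{\sigma'}\Sigma>r$ and $\gamma_{\sigma'}$ contains at least $m_0(k-1)$ blocks $\beta_0$, Lemma~\ref{lem:diam} gives $\|\gamma_{\sigma'}\|\le7\vartheta^{m_0(k-1)}/r$ (trivially if $k=1$). Therefore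
\[
\|\gamma_\sigma\|\le7K\,\vartheta^{m_0(k-1)}/r .
\]
Inserting this into \eqref{eq:qsigma} and using \eqref{eq:m0},
\[
q_\sigma\le C\,q_0^{-k}\Bigl(\frac{q_0}2\Bigr)^{k-1}r^{\delta-3}\operatorname{area}(\gamma_\sigma\Sigma)\le C\,2^{-k}r^{\delta-3}\operatorname{area}(\gamma_\sigma\Sigma),
\]
with $C$ depending on $F$ and $\delta$ only. The factor $2^{-k}$ is the gain, and $k$ is at least of order $\log(1/r)$: we have $r^2\ge\operatorname{area}(\gamma_\sigma\Sigma)\ge\omega\|\gamma_\sigma\|^{-3}\ge\omega K^{-3k}$, so
\[
2^{-k}\le C r^{\varepsilon},\qquad\varepsilon=\frac{2\log2}{3\log K}>0 .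
\]
For different $\sigma\in\mathcal T_r$ the words $\gamma_\sigma$ are not prefixes of each other, because no element of $\mathcal B^n$ is a prefix of another. So the triangles $\gamma_\sigma\Sigma$, $\sigma\in\mathcal T_r$, have disjoint interiors by Lemma~\ref{lem:codes}(a), and those meeting the ball $B(x,r)$ lie in the closed ball of radius $2r$ around $x$. Hence
\[
\mathbf m(B(x,r))\le\sum_{\gamma_\sigma\Sigma\cap B(x,r)\ne\emptyset}q_\sigma\le C\,r^{\delta-3+\varepsilon}\cdot4\pi r^2=C'r^{\delta-1+\varepsilon}.
\]

\subsection{Conclusion}

The product of $\mathbf m$ with Lebesgue measure on $[1,2]$ gives mass $O(r^{\delta+\varepsilon})$ to balls of radius $r$ in $G\times[1,2]$. The mass distribution principle says that a set carrying a nonzero finite measure with $O(r^s)$ mass on all balls of radius $r$ has Hausdorff dimension at least $s$. So $\dim_H(G\times[1,2])\ge\delta+\varepsilon$. The set $\{tx:t\in[1,2],\ x\in G\}\subset X$ is bi-Lipschitz to $G\times[1,2]$, and the invertible linear map $M$ sends it into $\mathcal{ML}^+(S)$ in the chart $W$. (On the boundary of $W$ the cone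 $M\Delta$ has only the three rays through the $Me_i$, which do not matter for the dimension.) So $\dim_H\mathcal{ML}^+(S)\ge\delta+\varepsilon>\delta$. This proves Theorem~A. \qed

\begin{remark}
If ``Radon'' is only required on $\mathcal{ML}(S)\setminus\{0\}$, nothing changes in Theorem~A: if $\mu$ is $\delta$-homogeneous with $\delta>0$, then $\mu\{0<\ell\le1\}=\sum_{k\ge0}2^{-k\delta}\mu\{\frac12<\ell\le1\}<\infty$.
\end{remark}

\begin{remark}
The conclusion persists for a finite-index subgroup $P$ of $\mathrm{Map}(S)$, for example the pure mapping class group. Let $\mu$ be $P$-ergodic, $P$-invariant, Radon and $\delta$-homogeneous with $\delta>0$, with support $\mathcal{ML}^+(S)$. The sets $Z_I$ are $P$-invariant, so $\mu$ does not charge weighted two-sided curves. The finite sum $\sum_{gP}g_*\mu$ over cosets is $\mathrm{Map}(S)$-invariant, $\delta$-homogeneous and does not charge them either, so Theorem~A gives $\delta<\dim_H\mathcal{ML}^+(S)$.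
\end{remark}

\begin{remark}
The assumption on two-sided curves cannot be dropped. The measures $\mu_s$ of Section~\ref{subsec:exist} are invariant, Radon and $s$-homogeneous for every $s>\delta_*$, in particular for $s\ge3$; they are carried by weighted curves.
\end{remark}

\section{The exponent, the dimension bound, and existence}\label{sec:existence}

\subsection{Two-sided curves}

Let $\mathcal C$ be the set of two-sided simple closed geodesics and $\mathcal Z=\mathbb R_{\ge0}\,\mathcal C$.

\begin{lemma}\label{lem:curves}
$\mathcal C=\mathrm{Map}(S)\,c_1$, and $\mathcal C\cap\Lambda(X)=\{\Lambda(\gamma e_i):\gamma\in\Gamma,\ i=1,2,3\}$. In particular $\Lambda(\mathcal V)=\mathcal Z\cap\Lambda(X)$.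
\end{lemma}

\begin{proof}
The curves $\Lambda(\gamma e_i)=\psi_\gamma c_i$ belong to $\mathcal C\cap\Lambda(X)$. Conversely, let $c=\Lambda(u)\in\mathcal C$ with $u\in X$. Then $Mu$ is integral by Lemma~\ref{lem:chart}, so $u\in\frac12\mathbb Z^3$. Write $u=A_iu'$ with $u'\in X$; then $u'\in\frac12\mathbb Z^3$ and $|u|=|u'|+u_j'+u_k'$. If $u\notin\bigcup_l\mathbb Re_l$, then $u'\notin\mathbb Re_i$, so $|u'|<|u|$. As these norms lie in $\frac12\mathbb Z$, after finitely many steps we reach an axis: $u=t\gamma e_i$ and $c=t\psi_\gamma c_i$. Both $c$ and $\psi_\gamma c_i$ are curves of weight one, so $t=1$. Since $\mathcal C\subset\mathcal{ML}^+(S)=\Lambda(X)\cup\iota\Lambda(X)$ and the $c_i$ are permuted by $\varphi$, all of $\mathcal C$ is one orbit.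
\end{proof}

\subsection{The exponent}

For $s>2$ let $P_n(s)=\sum_{\gamma\in\mathcal B^n}\|\gamma\|^{-s}$. We first count blocks. By the Euclidean algorithm, words $w$ in $A_1,A_2$ correspond bijectively to primitive vectors $w(e_1+e_2)=(p,q,0)$ with $p,q\ge1$. The words not using both letters correspond to the vectors with $(p,q)=(k,1)$ or $(1,k)$. By the proof of Lemma~\ref{lem:blocks}(ii), the norm of the block $w'A_3$ lies between $|w'e_3|=n_{w'}-1$ and $2(n_{w'}-1)$, where $n_{w'}=p+q$. So
\begin{equation}\label{eq:count}
\#\{\beta\in\mathcal B:\|\beta\|\le K\}\le CK^2\quad(K\ge1),\qquad P_1(s)<\infty\quad(s>2).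
\end{equation}
Moreover $P_1(s)\to\infty$ as $s\downarrow2$. Indeed, for a prime $n\ge3$ there are $n-1$ primitive vectors with $p+q=n$, of which two are excluded, so $P_1(s)\ge\sum_{n\ge3\text{ prime}}(n-3)(2(n-1))^{-s}$, and this tends to $\infty$ because $\sum_{n\text{ prime}}\frac1n$ diverges.

By submultiplicativity and Lemma~\ref{lem:blocks}(iii), $P_nP_m\le P_{n+m}\le2^sP_nP_m$. Hence $\log P_n$ is superadditive and $\log(2^sP_n)$ subadditive in $n$. So $p(s)=\lim\frac1n\log P_n(s)$ exists, is finite, and
\begin{equation}\label{eq:pressure}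
2^{-s}e^{np(s)}\le P_n(s)\le e^{np(s)} .
\end{equation}
By H\"older's inequality $\log P_n$ is convex in $s$. So $p$ is convex and therefore continuous on $(2,\infty)$. It is strictly decreasing, since $\|\gamma\|\ge2^n$ on $\mathcal B^n$ gives $p(s+\epsilon)\le p(s)-\epsilon\log2$. Finally $p(s)\ge\log P_1(s)\to\infty$ as $s\downarrow2$, while $P_n(3)\le\omega^{-1}\sum_{\mathcal B^n}\operatorname{area}(\gamma\Sigma)\le(31/32)^{n-1}$ gives $p(3)<0$. So $p$ has a unique zero $\delta_*\in(2,3)$, and
\begin{equation}\label{eq:Pn}
2^{-\delta_*}\le P_n(\delta_*)\le1\quad\text{for all }n .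
\end{equation}
In the rest of the paper $\delta=\delta_*$.

\subsection{Upper bound for the dimension}

We cover each triangle $\gamma\Sigma$ by squares of side its height. Let $s\in(1,2)$ with $2s-1>\delta$. For $\gamma\in\mathcal B^n$, $n\ge1$, let $a$ be the longest side of $\gamma\Sigma$ and $h\le a$ the corresponding height. Then $ah=2\operatorname{area}(\gamma\Sigma)\asymp\|\gamma\|^{-3}$ and $a\le7/\|\gamma\|$, so $h\ge c\|\gamma\|^{-2}$, and $h^2\le ah$ gives $h\le C\|\gamma\|^{-3/2}$. The triangle is covered by at most $2a/h$ squares of side $h$, which contribute to the sum of $s$-th powers of diameters at most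
\[
C\,\frac ah\,h^s=C(ah)\,h^{s-2}\le C\|\gamma\|^{-3}\|\gamma\|^{4-2s}=C\|\gamma\|^{1-2s}.
\]
Summing over $\mathcal B^n$ gives $CP_n(2s-1)\to0$, as $p(2s-1)<0$; the sides $h$ tend to $0$ uniformly. So $\dim_HY_1\le s$, and letting $s\downarrow\frac{1+\delta}2$ we get $\dim_HY_1\le\frac{1+\delta}2$. The rest of $X\cap\Sigma$ lies in countably many segments and points (proof of Lemma~\ref{lem:recurrent}), of dimension at most $1$. Since $\dim_H(A\times I)\le\dim_HA+1$ for an interval $I$, the cone $X$ has dimension at most $\frac{3+\delta}2$. In the chart $W$ the set $\Lambda(X)$ is $MX$, and so is $\iota\Lambda(X)$ in the chart $\iota W$ given by the train track $\iota(\tau_0)$. So Proposition~\ref{prop:gasket}(c) gives $\dim_H\mathcal{ML}^+(S)\le\frac{3+\delta_*}2<3$.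

\subsection{Existence}\label{subsec:exist}

We now show that $\delta_*$ is also the critical exponent of the length series of two-sided curves. By compactness $\ell(\Lambda(u))\asymp|u|$ on $X$, and $\ell\circ\iota\asymp\ell$.

\emph{$\sum_{c\in\mathcal C}\ell(c)^{-s}<\infty$ for $s>\delta$.} By Proposition~\ref{prop:gasket}(c) and Lemma~\ref{lem:curves} it suffices to sum $|v|^{-s}$ over the distinct vectors $v=\gamma e_i$. Write $\gamma=\eta\xi$ with $\eta\in\mathcal B^*$ the longest prefix in $\mathcal B^*$; then $\xi$ misses a letter, say $3$. The vectors $y=\xi e_1,\xi e_2$ are primitive vectors in a coordinate plane, and $y=\xi e_3=e_3-e_1-e_2+(p,q,0)$ with $(p,q)$ primitive. So altogether $O(T^2)$ vectors $y$ with $|y|\le T$ arise. As $|\eta y|\ge\frac12\|\eta\||y|$ (and $|\eta y|=|y|$ for $\eta=1$), the sum is at most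
\[
\sum_y|y|^{-s}\Bigl(1+2^s\sum_{k\ge1}P_k(s)\Bigr)<\infty,
\]
because $s>2$ and $p(s)<0$.

\emph{$\sum_{c\in\mathcal C}\ell(c)^{-\delta}=\infty$.} The vector $\gamma e_1$ has the code $\gamma111\dots$, and $\gamma\in\mathcal B^*$ is recovered from this code by parsing it into blocks, as the tail $111\dots$ contains no block. By Lemma~\ref{lem:codes}(d) each vector is $\gamma e_1$ for at most two $\gamma\in\mathcal B^*$. Distinct vectors give distinct curves, and as $|\gamma e_1|\le\|\gamma\|$, \eqref{eq:Pn} gives $\sum_{\gamma\in\mathcal B^*}|\gamma e_1|^{-\delta}\ge\sum_kP_k(\delta)=\infty$.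

For $s>\delta$ let $\mu_s$ be the multiple of
\[
\sum_{c\in\mathcal C}\int_0^\infty\mathbf 1_{tc}\,t^{s-1}\,dt\qquad(\mathbf 1_{tc}\text{ the Dirac mass at }tc)
\]
with $\mu_s\{\ell\le1\}=1$; before normalization this mass is $\frac1s\sum_c\ell(c)^{-s}<\infty$. The measure $\mu_s$ is invariant and $s$-homogeneous, $\mu_s\{\ell\le T\}=T^s$, and it is carried by $\mathcal{ML}^+(S)$. Let $\mu_*$ be a vague limit of $\mu_s$ along a sequence $s\downarrow\delta$. It is an invariant $\delta$-homogeneous Radon measure on the closed set $\mathcal{ML}^+(S)$, and $\mu_*\{\ell\le1\}\ge1$ because $\{\ell\le1\}$ is compact.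

\emph{$\mu_*(\mathcal Z)=0$.} We have $\mu_*(\{0\})=0$ by homogeneity. If some ray $\mathbb R_{>0}c$, $c\in\mathcal C$, were charged, then $m':=\mu_*\{tc:0<t\le1\}>0$, and by invariance the same holds with the same $m'$ for all $c\in\mathcal C$ (Lemma~\ref{lem:curves}). By homogeneity $\mu_*\{tc:0<t\le1/\ell(c)\}=m'\ell(c)^{-\delta}$, so $\mu_*\{\ell\le1\}\ge m'\sum_c\ell(c)^{-\delta}=\infty$, a contradiction.

Hence Lemma~\ref{lem:polar} applies to $\mu_*$; from now on $\nu$ denotes its angular measure. Theorem~A gives $\delta_*<\dim_H\mathcal{ML}^+(S)$.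

\subsection{The support}

\emph{For any code with prefixes $\gamma_n$ the triangles $\gamma_n\Sigma$ shrink to a point.} They are nested, so if all letters recur, this is Lemma~\ref{lem:diam}. Otherwise, after a fixed prefix, which acts continuously on $\Sigma$, we may assume that $\gamma_n=w$ is a word in, say, $A_1,A_2$. On the plane of the first two coordinates $w$ has determinant $1$, so $\widehat{we_1}$ and $\widehat{we_2}$ have distance $O(1/(|we_1||we_2|))$. This tends to $0$ because each further letter increases $|we_1|$ or $|we_2|$ by at least $1$. Moreover $we_3=w(e_1+e_2)+(e_3-e_1-e_2)$ with $|w(e_1+e_2)|\to\infty$, so $\widehat{we_3}$ approaches the segment between $\widehat{we_1}$ and $\widehat{we_2}$.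

Every nonzero point of $X$ has a code, and $\nu(\gamma Y_1)=\int_{Y_1}|\gamma u|^{-\delta}d\nu>0$ for all $\gamma\in\Gamma$. So every neighborhood of a point of $X\cap\Sigma$ has positive $\nu$-measure. As $\mu_*$ is a product in polar coordinates, $\operatorname{supp}\mu_*\supset\Lambda(X)$, and by $\iota$-invariance $\operatorname{supp}\mu_*=\mathcal{ML}^+(S)$.

\section{Ergodicity}\label{sec:ergodic}

Let $E\subset\mathcal{ML}^+(S)$ be an invariant Borel set and $f=\mathbf 1_E$ on $Y$. For $x\in Y_1$ let $f_x(s)=f(e^sx)$, $s\in\mathbb R$. Since $f(\gamma y)=f(y)$,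
\begin{equation}\label{eq:cocycle}
f_{\widehat{\gamma x}}(s+\log|\gamma x|)=f_x(s)\qquad(\gamma\in\Gamma).
\end{equation}
The plan: first show that almost every $f_x$ is invariant under translation by $\log\rho$ for the Perron eigenvalue $\rho$ of any block. Two blocks with independent eigenvalues then make $f_x$ constant, and a density argument in the angular variable finishes the proof.

\emph{Step 1: deep inside a cylinder, one more $\gamma$ multiplies lengths by nearly $\rho$.} Let $\gamma\in\mathcal B$. By the proof of Lemma~\ref{lem:blocks} its entries are positive; let $\rho$ be its Perron eigenvalue, $x_\gamma\in\Sigma$ its eigenvector, and $\tau=\log\rho$. As $\rho=|\gamma x_\gamma|\ge\frac12\|\gamma\|\ge\frac32$, we have $\tau>0$. Given $\epsilon>0$ there is $k$ with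
\begin{equation}\label{eq:step1}
\Bigl|\log\frac{|\eta\gamma^{k+1}z|}{|\eta\gamma^kz|}-\tau\Bigr|\le\epsilon\qquad(\eta\in\mathcal B^*,\ z\in Y_1).
\end{equation}
Indeed $v=\widehat{\gamma^kz}$ and $x_\gamma$ lie in $\gamma^k\Sigma$, whose diameter is small for large $k$. By Lemma~\ref{lem:blocks}(ii),
$|\eta\gamma v-\eta\gamma x_\gamma|\le\|\eta\gamma\||v-x_\gamma|\le2|\eta\gamma x_\gamma||v-x_\gamma|$, and likewise with $\eta$ in place of $\eta\gamma$. As $|\eta\gamma x_\gamma|=\rho|\eta x_\gamma|$, the quotient $|\eta\gamma v|/|\eta v|$ in \eqref{eq:step1} is $\rho(1+O(|v-x_\gamma|))$, uniformly in $\eta$.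

\emph{Step 2: returns to a set of positive measure.} Let $D\subset Y_1$ with $\nu(D)>0$, and let $\gamma,\epsilon,k$ be as in Step~1. The partitions $\{\eta Y_1:\eta\in\mathcal B^n\}$ are increasing with mesh tending to $0$. So by martingale convergence, for each $\zeta>0$ there is $\eta\in\mathcal B^*$ with $\nu(\eta Y_1\setminus D)\le\zeta\nu(\eta Y_1)$. Let $g=\eta\gamma\eta^{-1}$, which maps $\eta\gamma^kY$ to $\eta\gamma^{k+1}Y$, and let $Q=\eta\gamma^kY_1$. By \eqref{eq:gibbs}, $\nu(Q)\ge c_k\nu(\eta Y_1)$ with $c_k=2^{-\delta}\|\gamma^k\|^{-\delta}$ independent of $\eta$. Since $g$ is the action of the mapping class $\psi_\eta\psi_\gamma\psi_\eta^{-1}$, the computation of \eqref{eq:conformal} gives $\nu(gA)=\int_A|gu|^{-\delta}d\nu\ge(e^\epsilon\rho)^{-\delta}\nu(A)$ for $A\subset Q$, by \eqref{eq:step1}. As $g(D\cap Q)\subset\eta Y_1$,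
\[
\nu\bigl(g(D\cap Q)\cap D\bigr)\ge\bigl[(e^\epsilon\rho)^{-\delta}(c_k-\zeta)-\zeta\bigr]\nu(\eta Y_1)>0
\]
for small $\zeta$. So there is $x\in D$ with $\widehat{gx}\in D$ whose $\tau'=\log|gx|$ satisfies $|\tau'-\tau|\le\epsilon$. By invariance of $E$, $f_{\widehat{gx}}(s+\tau')=f_x(s)$ for all $s$.

\emph{Step 3: $f_x(\cdot+\tau)=f_x$ almost everywhere, for $\nu$-almost every $x$.} Otherwise there are $K,\theta>0$ and a set $D_1$ of positive measure on which $\int_{-K}^K|f_x(s+\tau)-f_x(s)|\,ds>\theta$. By separability of $L^1$ there are $D\subset D_1$ with $\nu(D)>0$ and $x_0\in D$ such that $f_0:=f_{x_0}$ satisfies $\|f_x-f_0\|_{L^1[-K-\tau-1,K+\tau+1]}<\theta/8$ for all $x\in D$. Choose $\epsilon<1$ such that $\int_{-K}^K|f_0(s+\tau')-f_0(s+\tau)|\,ds<\theta/8$ whenever $|\tau'-\tau|\le\epsilon$. With $x$, $g$ and $\tau'$ from Step~2, applied to $D$ and $\epsilon$,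
\[
\int_{-K}^K|f_0(s+\tau')-f_0(s)|\,ds\le\int_{-K}^K|f_0-f_{\widehat{gx}}|(s+\tau')\,ds+\int_{-K}^K|f_x-f_0|(s)\,ds\le\frac\theta4 .
\]
Hence $\int_{-K}^K|f_0(s+\tau)-f_0(s)|\,ds<\theta$, contradicting $x_0\in D_1$.

\emph{Step 4: two independent periods.} Take $\beta_0=A_1A_2A_3$, displayed in Example~\ref{ex:extremes}, and
\[
\beta_1=A_1^2A_2A_3=\begin{pmatrix}7&6&4\\2&2&1\\1&1&1\end{pmatrix},
\]
both in $\mathcal B$, with Perron eigenvalues $\rho_0,\rho_1$. Their characteristic polynomials $x^3-7x^2+5x-1$ and $x^3-10x^2+6x-1$ are irreducible, as $\pm1$ are not roots, and have discriminants $-44$ and $-211$. The discriminant of the polynomial is a square times the discriminant of the field. As $211$ is prime, $\mathbb Q(\rho_1)$ has discriminant $-211$, while the discriminant of $\mathbb Q(\rho_0)$ divides $44$. So these cubic fields are different. If $\rho_0^a=\rho_1^b$ with integers $a,b\ge1$, this number is a unit greater than $1$, hence irrational. It would generate both fields, since they have prime degree, a contradiction. So $\log\rho_0$ and $\log\rho_1$ generate a dense subgroup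 of $\mathbb R$. By Step~3, and since translation is continuous in $L^1_{\mathrm{loc}}$, $f_x$ is almost everywhere constant for $\nu$-almost every $x$.

\emph{Step 5: conclusion.} Let $E'=\{x\in Y_1:f_x=1\text{ a.e.}\}$. By \eqref{eq:cocycle}, $\widehat{\eta x}\in E'$ if and only if $x\in E'$, for $\eta\in\mathcal B^*$. If $\nu(E')>0$, then as in Step~2 there are $\eta\in\mathcal B^*$ with $\nu(\eta Y_1\setminus E')/\nu(\eta Y_1)$ arbitrarily small. But by \eqref{eq:conformal} and \eqref{eq:gibbs} this ratio equals
\[
\frac{\nu(\eta(Y_1\setminus E'))}{\nu(\eta Y_1)}\ge2^{-\delta}\,\frac{\nu(Y_1\setminus E')}{\|\nu\|},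
\]
so $\nu(Y_1\setminus E')=0$. Since $f_x$ is $0$ a.e.\ or $1$ a.e.\ for $\nu$-almost every $x$, it follows that $E\cap\Lambda(X)$ is null or conull in $\Lambda(X)$. By $\iota$-invariance and Proposition~\ref{prop:gasket}(c), $E$ is null or conull. So $\mu_*$ is ergodic.

\section{Uniqueness and classification}\label{sec:uniqueness}

Let $m\ne0$ be an invariant Radon measure on $\mathcal{ML}^+(S)$ with $m(\mathcal Z)=0$. We show that $m$ is a multiple of $\mu_*$. Homogeneity is not assumed, so the first task is to show that $m$ grows like $T^\delta$. Then an average of $m$ over scalings is dominated by $\mu_*$, and ergodicity applies.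

By Lemma~\ref{lem:recurrent}, $m$ restricted to $X$ is carried by $Y$, and $m(Y)>0$. Let $N(T)=m\{y\in Y:|y|\le T\}<\infty$. For $R\ge1$ let $\Theta_R\subset\mathcal B^*$ be the set of words $\beta_1\cdots\beta_k$ ($k\ge1$, $\beta_i\in\mathcal B$) with
\[
\|\beta_1\cdots\beta_k\|>R\ge\|\beta_1\cdots\beta_{k-1}\| .
\]
Norms at least double with each block, so the sets $\gamma Y$, $\gamma\in\Theta_R$, partition $Y$. By invariance and Lemma~\ref{lem:blocks}(ii),
\begin{equation}\label{eq:renewal}
\sum_{\gamma\in\Theta_R}N(T/\|\gamma\|)\le N(T)\le\sum_{\gamma\in\Theta_R}N(2T/\|\gamma\|).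
\end{equation}

\subsection{Weights}

Applying \eqref{eq:gibbs} to $\mu_*$, every prefix-free family in $\mathcal B^*$ satisfies $\sum\|\gamma\|^{-\delta}\le1$, and $\sum_{\gamma\in\Theta_R}\|\gamma\|^{-\delta}\ge2^{-\delta}$. Since single blocks can be large, we need to know that $\Theta_R$ mostly consists of words of norm comparable to $R$.

\begin{lemma}\label{lem:tail}
For $R\ge1$ and integers $j\ge0$, $\displaystyle\sum_{\gamma\in\Theta_R,\ \|\gamma\|>2^jR}\|\gamma\|^{-\delta}\le C\,2^{-j(\delta-2)}$.
\end{lemma}

\begin{proof}
Write $\gamma=\gamma'\beta$ with $\gamma'\in\mathcal B^*$, $\|\gamma'\|\le R$, $\beta\in\mathcal B$. Then $\|\beta\|>2^jR/\|\gamma'\|\ge1$ and $\|\gamma\|^{-\delta}\le2^\delta\|\gamma'\|^{-\delta}\|\beta\|^{-\delta}$. Summing \eqref{eq:count} dyadically, $\sum_{\|\beta\|>K}\|\beta\|^{-\delta}\le CK^{2-\delta}$ for $K\ge1$, as $\delta>2$. So the sum in question is at most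
\[
C\sum_{\|\gamma'\|\le R}\|\gamma'\|^{-\delta}\Bigl(\frac{2^jR}{\|\gamma'\|}\Bigr)^{2-\delta}=C\,2^{-j(\delta-2)}R^{2-\delta}\sum_{\gamma'\in\mathcal B^*,\ \|\gamma'\|\le R}\|\gamma'\|^{-2}.
\]
Since norms at least double with each block, the $\gamma'$ with $2^i<\|\gamma'\|\le2^{i+1}$ ($i\ge-1$) form a prefix-free family, so there are at most $2^{(i+1)\delta}$ of them. Hence the last sum is at most $\sum_{i\ge-1,\,2^i<R}2^{(i+1)\delta-2i}=O(R^{\delta-2})$.
\end{proof}

\subsection{Growth}

\begin{lemma}\label{lem:growth}
There is $C\ge1$ with $C^{-1}T^\delta\le N(T)\le CT^\delta$ for all $T>0$. Consequently $m\{y\in\gamma Y:|y|\le T\}\le C'T^\delta\|\gamma\|^{-\delta}$ for $\gamma\in\mathcal B^*$ and $T>0$.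
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tail} choose $K\ge1$ with $\sum_{\gamma\in\Theta_R,\|\gamma\|\le KR}\|\gamma\|^{-\delta}\ge2^{-\delta-1}$ for all $R\ge1$. Each term is at most $R^{-\delta}$, so there are at least $2^{-\delta-1}R^\delta$ such $\gamma$, and \eqref{eq:renewal} gives $N(T)\ge2^{-\delta-1}R^\delta N(T/KR)$. Replacing $R$ by $R/K$ if $R\ge K$, and using monotonicity of $N$ if $R<K$, we get
\begin{equation}\label{eq:lower}
N(T)\ge cR^\delta N(T/R)\qquad(R\ge1,\ T>0).
\end{equation}
Conversely, by Lemma~\ref{lem:tail} at most $C2^{2j}R^\delta$ elements of $\Theta_R$ have norm in $(2^jR,2^{j+1}R]$. By \eqref{eq:renewal} and \eqref{eq:lower},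
\begin{equation}\label{eq:upper}
N(T)\le\sum_{j\ge0}C2^{2j}R^\delta N\Bigl(\frac{2T}{2^jR}\Bigr)\le C R^\delta N\Bigl(\frac{2T}R\Bigr)\sum_{j\ge0}2^{j(2-\delta)}\le CR^\delta N\Bigl(\frac{2T}R\Bigr)
\end{equation}
for $R\ge1$ and $T>0$. Since $N(T)>0$ for large $T$, \eqref{eq:upper} gives $N>0$ everywhere. Now compare $N(T)$ with $N(1)$. For $T\ge1$, \eqref{eq:lower} with $R=T$ and \eqref{eq:upper} with $R=2T$ give $cT^\delta N(1)\le N(T)\le C(2T)^\delta N(1)$. For $T\le1$, \eqref{eq:lower} and \eqref{eq:upper} applied to $N(1)$ with $R=1/T$ and $R=2/T$ give $N(1)\ge cT^{-\delta}N(T)$ and $N(1)\le C(2/T)^\delta N(T)$. Finally $m\{y\in\gamma Y:|y|\le T\}\le N(2T/\|\gamma\|)$ by invariance.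
\end{proof}

\subsection{Smoothing}

For $t>0$ let $m_t$ be the image of $m$ under multiplication by $t$, and for $0<h\le1$ let
\[
\bar m_h=\int_1^{1+h}m_t\,\frac{dt}t .
\]
These are invariant Radon measures, since scaling commutes with $\mathrm{Map}(S)$, and on $X$ they are carried by $Y$.

\emph{Claim: $\bar m_h\le C\mu_*$.} As $\bar m_h\le\bar m_1$, let $h=1$. Consider a box $Q=\{y\in\gamma Y:T_1<|y|\le T_2\}$ with $\gamma\in\mathcal B^*$ and $T_1<T_2\le2T_1$. For fixed $y\in\gamma Y$ the set of $t\in[1,2]$ with $T_1<t|y|\le T_2$ has $\frac{dt}t$-measure at most $\log\frac{T_2}{T_1}$, and is empty unless $|y|\le T_2$. By Fubini, Lemma~\ref{lem:growth} and \eqref{eq:gibbs},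
\[
\bar m_1(Q)\le\log\tfrac{T_2}{T_1}\;m\{y\in\gamma Y:|y|\le T_2\}\le C\log\tfrac{T_2}{T_1}\,T_2^\delta\,\|\gamma\|^{-\delta}\le C\,\nu(\gamma Y_1)\,(T_2^\delta-T_1^\delta)=C\mu_*(Q).
\]
In the last inequality we used $T_2^\delta-T_1^\delta\ge\delta T_1^\delta\log\frac{T_2}{T_1}\ge\delta2^{-\delta}T_2^\delta\log\frac{T_2}{T_1}$. For $n\ge0$ let $\mathcal P_n$ be the countable partition of $Y$ into the boxes with $\gamma\in\mathcal B^n$ and $(T_1,T_2]=(2^{k/2^n},2^{(k+1)/2^n}]$, $k\in\mathbb Z$. Each $\mathcal P_{n+1}$ refines $\mathcal P_n$, and the diameters of the boxes of $\mathcal P_n$ in a bounded set tend to $0$ uniformly. So every relatively open subset of $Y$ is the disjoint union of the maximal boxes from $\bigcup_n\mathcal P_n$ that it contains. Hence $\bar m_1\le C\mu_*$ on relatively open subsets of $Y$. Since $\mu_*$ is finite on bounded sets, its restriction to $Y$ is outer regular, and the inequality extends to all Borel subsets of $Y$. By $\iota$-invariance and Proposition~\ref{prop:gasket}(c), for Borel $A\subset\mathcal{ML}^+(S)$,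
\[
\bar m_1(A)\le\bar m_1(A\cap\Lambda(X))+\bar m_1(A\cap\iota\Lambda(X))\le2C\mu_*(A).
\]

\emph{Conclusion.} The density of $\bar m_h$ with respect to $\mu_*$ is invariant up to null sets under $\mathrm{Map}(S)$. As this group is countable, the density can be changed on a null set so as to become strictly invariant, and by ergodicity it is constant: $\bar m_h=c_h\mu_*$. Let $\Phi$ be a continuous function with compact support on $\mathcal{ML}^+(S)$. For $t\in[1,2]$ the functions $y\mapsto\Phi(ty)$ have supports in a fixed compact set and depend continuously on $t$ in the supremum norm, so $t\mapsto\int\Phi\,dm_t=\int\Phi(ty)\,dm(y)$ is continuous on $[1,2]$. Hence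
\[
\int\Phi\,dm=\lim_{h\to0}\frac1{\log(1+h)}\int\Phi\,d\bar m_h=\Bigl(\lim_{h\to0}\frac{c_h}{\log(1+h)}\Bigr)\int\Phi\,d\mu_*,
\]
where the last limit exists, as one sees by taking $\Phi$ with $\int\Phi\,d\mu_*>0$. So $m$ is a multiple of $\mu_*$.

\subsection{Classification}

Let $m$ be an ergodic invariant Radon measure on $\mathcal{ML}^+(S)$. If $m(\mathcal Z)=0$, then $m$ is a multiple of $\mu_*$ by the above. Otherwise $m$ is carried by one of the invariant sets $\{0\}$ and $\mathcal Z\setminus\{0\}$. In the latter case the weight $t$ of $tc$ is an invariant function, hence almost everywhere constant. So $m$ is carried by the countable set $t\,\mathcal C$, a single orbit by Lemma~\ref{lem:curves}, and $m$ is a multiple of the counting measure there. Conversely, this counting measure is Radon, since only finitely many geodesics have bounded length, and it is ergodic, as is the Dirac mass at $0$. The supports of the counting measures and of the Dirac mass are the sets $t\,\mathcal C$ and $\{0\}$, which are different from each other and from $\mathcal{ML}^+(S)$. So the measures in the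 list are pairwise not proportional and only $\mu_*$ has support $\mathcal{ML}^+(S)$. Together with Section~\ref{sec:existence} and Section~\ref{sec:ergodic} this proves Theorem~B. \qed

\begin{thebibliography}{1}
\bibitem{gendulphe}
Matthieu Gendulphe, \emph{What's wrong with the growth of simple closed geodesics on nonorientable hyperbolic surfaces}, arXiv:1706.08798 (2017).
\end{thebibliography}

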